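# Limits of martingale diffusions in dimension two and higher

## A first guess: such limits are rare

Let $d\ge 1$. Which $\mathbb R^d$-valued processes can be approximated, in law at any finite set of times, by continuous strong Markov martingales that solve an SDE? The guess that comes first is: very few. The approximating processes have constant mean, no memory beyond the present position, and continuous paths. One expects the limit to inherit a good part of this. Under that guess, neither the deterministic motion $X_t=t$, nor a jump process, nor a process with memory should be a limit. We fix the terms and then test the guess.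

**Definition (martingale diffusion).** A $d$-dimensional *martingale diffusion* is a continuous adapted process $X=(X_t)_{t\ge0}$ on a filtered probability space $(\Omega,\mathcal F,(\mathcal F_t),\mathbb P)$, with $X_0$ integrable, that solves
$$dX_t=\sigma(t,X_t)\,dW_t ,$$
where $W$ is an $m$-dimensional $(\mathcal F_t)$-Brownian motion and $\sigma:\mathbb R_+\times\mathbb R^d\to\mathbb R^{d\times m}$ is Borel, and that is an $(\mathcal F_t)$-martingale and strong Markov with respect to $(\mathcal F_t)$. It is *homogeneous* if $\sigma$ does not depend on $t$.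

For example, this holds when $\sigma$ is Lipschitz. For $d=1$ and $\sigma(x)=\kappa(x-1)$ with $X_0=0$ one gets $X_t=1-e^{\kappa W_t-\kappa^2t/2}$.

**Definition (limit).** $X^n\to X$ in the sense of *finite-dimensional distributions* (f.d.d.) if for all $t_1<\dots<t_k$ the law of $(X^n_{t_1},\dots,X^n_{t_k})$ converges weakly to that of $(X_{t_1},\dots,X_{t_k})$. The $X^n$ may live on different probability spaces. "Limit" always means the f.d.d. limit of a sequence.

**Definition (right-continuity in probability).** $X_s\to X_t$ in probability as $s\downarrow t$, for every $t\ge0$. Every càdlàg process has this property. So does $X_t=1_{\{t=U\}}$ with $U$ uniform on $[0,1]$, whose paths are not càdlàg, because $\mathbb P(X_t\neq0)=0$ for each $t$.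

The following conjecture is in George Lowther, "Limits Of One Dimensional Diffusions", arXiv:0712.2428 (2007): *for $d>1$, any $d$-dimensional càdlàg process is a limit of martingale diffusions; for $d>2$, it is a limit of homogeneous martingale diffusions.* Two background results accompany it. For $d=1$, if a limit of martingale diffusions is continuous in probability, then it is strong Markov and almost-continuous. For $d=2$, there is a sequence of martingale diffusions with Lipschitz coefficients that converges to a discontinuous, non-Markov process.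

So the guess has some truth for $d=1$ and is at least shaken for $d=2$. We shall prove that both parts of the conjecture are true.

## Three tests: a jump, a steady drift, two crossing paths

**The mean is not an obstacle.** In the example above, $X_t=1-e^{\kappa W_t-\kappa^2t/2}$ has mean $0$ for all $t$. For fixed $t>0$, the exponent is $\kappa\sqrt t\,g-\kappa^2t/2$ with $g$ standard normal, and it tends to $-\infty$ in probability as $\kappa\to\infty$. So $X_t\to1$ in probability for each $t>0$, while $X_0=0$. The mean survives only through huge values taken with tiny probability, and convergence in law does not see them. With $\sigma(t,x)=\kappa(x-1)1_{\{t\ge1-1/\kappa\}}$ and $X_0=0$, the process is $0$ until time $1-1/\kappa$, and $X_1=1-e^{G}$ with $G\sim\mathcal N(-\kappa/2,\kappa)$. So the càdlàg function $1_{[1,\infty)}$ is a limit, already for $d=1$.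

**A steady drift.** We shall use the following textbook bound throughout. If $M$ is a continuous local martingale with $M_0=0$, then $e^{M-\langle M\rangle/2}$ is a nonnegative supermartingale started at $1$, so the maximal inequality gives
$$\mathbb P\Big(\sup_t e^{M_t-\langle M\rangle_t/2}>x\Big)\le \frac1x\qquad(x>0). \tag{1}$$
Now let $d=1$ and let the target be $X_t=t$. Let $h\in(0,1)$, $X_0=0$, and $\sigma(t,x)=\kappa\,(x-(n+1)h)$ for $nh\le t<(n+1)h$. On that slot $D=X-(n+1)h$ satisfies $D(t)=D(nh)\,e^{M_t-\langle M\rangle_t/2}$, where $M_t=\kappa(W_t-W_{nh})$. Over a full slot the factor is $e^{\kappa\sqrt h\,g-\kappa^2h/2}\to0$ in probability as $\kappa\to\infty$. By induction over $n$, for $\kappa$ large we have $|D(nh)|\le2h$ for all $n\le h^{-2}$, with probability at least $1-h$. Inside a slot, $|D(t)|\le2h\,\Xi$ with $\Xi=\sup e^{M-\langle M\rangle/2}$, and (1) gives $\mathbb P(\Xi>h^{-1/2})\le h^{1/2}$. So $|X_t-t|\le h+2\sqrt h$ with probability at least $1-h-\sqrt h$, uniformly in $t\le h^{-1}$. Let $h\to0$: the motion $X_t=t$ is a limit of martingales.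 Note the shape of the bound: during a move we control the error only by (size of the move) times a variable with tail $1/x$, and this suffices because the moves are small.

**Two crossing paths.** Let $\xi=\pm1$ with probability $\frac12$ each, and $X_t=\xi(1-t)$. This process is not Markov: $X_1=0$ says nothing about $\xi$, which decides the future. So for $d=1$ the background result excludes it as a limit of martingale diffusions. For coefficients Lipschitz in $x$ uniformly in $t$ we can see this by hand. Suppose such $X^r$ converge to $X$. Let $Y^+,Y^-$ be solutions of the $r$-th equation driven by independent Brownian motions, with independent starting points that have the law of $X^r_0$ conditioned on $X^r_0>0$ and on $X_0^r<0$. Since $(X_0^r,X_2^r)\to(\xi,-\xi)$ in law, $\mathbb P(Y_2^+<0<Y_2^-)\to1$. On this event the two paths meet, by the intermediate value theorem, at a first time $S\le2$. By the strong Markov property of the pair, given the past up to $S$ the continuations of $Y^+$ and $Y^-$ have the same law. So the process equal to $Y^+$ before $S$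 and to $Y^-$ after $S$ has the law of $Y^+$. Hence $\mathbb P(Y_2^+>0)\ge\mathbb P(Y_2^+<0<Y^-_2)\to1$, which contradicts $\mathbb P(Y_2^+<0)\to1$.

This locates the obstruction for $d=1$: at a meeting point the process has to forget which path it is on. In the plane nothing forces two paths to meet. For the target $(\xi(1-t),0)$, start at $(\xi,\epsilon\xi)$ and never move the second coordinate. Then $\sigma$ can read $\xi$ off $x_2$ at any time, and it can steer the first coordinate along slots as in the previous test, with a target value that depends on the sign of $x_2$.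

Two things remain. First, the second coordinate of a general target moves as well. The cure is to *move only one coordinate at a time*, so that a coordinate at rest always carries the label of the path. Second, a general target has infinitely many random paths. The cure is to replace them by finitely many, whose index is *encoded in the starting point*.

## The theorem and the facts it uses

**Theorem A.** Let $X$ be an $\mathbb R^d$-valued process on $\mathbb R_+$ that is right-continuous in probability (e.g. càdlàg).

1. If $d\ge2$, $X$ is a limit of martingale diffusions $dX^r=\sigma_r(t,X^r)\,dW$ with $\sigma_r$ bounded, Borel, and Lipschitz in $x$ uniformly in $t$.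
2. If $d\ge3$, $X$ is a limit of homogeneous martingale diffusions $dX^r=\sigma_r(X^r)\,dW$ with $\sigma_r$ bounded and Lipschitz.

In both cases $\sigma_r$ can be taken diagonal $d\times d$ and $C^\infty$ with bounded derivatives of all orders, and $X^r_0$ takes finitely many values.

Both parts of the conjecture follow. Besides (1) we recall two facts; all filtrations satisfy the usual conditions.

*SDEs.* If $\sigma$ is bounded, Borel, and Lipschitz in $x$ uniformly in $t$, and $X_0$ is bounded and $\mathcal F_0$-measurable, then the SDE has a unique strong solution. It is a square-integrable martingale and strong Markov, hence a martingale diffusion.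

*Linear equations.* If $dD=D\,dM$ on a stochastic interval starting at $\tau$, where $M$ is a continuous local martingale, then on that interval $D(t)=D(\tau)\exp\big(M_t-M_\tau-\frac12(\langle M\rangle_t-\langle M\rangle_\tau)\big)$. Indeed, with $E=e^{M-\langle M\rangle/2}$ we have $dE^{-1}=-E^{-1}dM+E^{-1}d\langle M\rangle$, and Itô's product rule gives $d(DE^{-1})=0$.

Throughout, $|\cdot|$ is the sup-norm on $\mathbb R^d$. For $q\in\mathbb Z$ let $i(q)\in\{1,\dots,d\}$ with $i(q)\equiv q+1\pmod d$, so $i(0)=1$, $i(1)=2$, and so on cyclically. Any $d$ consecutive integers give each coordinate exactly once.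

## From arbitrary processes to finitely many chains

**Proposition 1.** Let $d\ge2$, let $Z$ be an $\mathbb R^d$-valued process with continuous paths, and let $T,\eta>0$. On a product extension of the probability space of $Z$ there is a martingale diffusion $\hat X$, with $\sigma$ as in Theorem A(1), such that
$$\sup_{0\le t\le T}\mathbb P(|\hat X_t-Z_t|>\eta)\le\eta .$$
If $d\ge3$, $\sigma$ can be chosen independent of $t$, as in Theorem A(2).

The coefficients we construct will be diagonal and $C^\infty$ with bounded derivatives of all orders, and $\hat X_0$ will take finitely many values.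

**Step 1: Proposition 1 implies Theorem A.** The purpose is to replace $X$ by continuous processes. Let $Z^r$ be the continuous process that on $[\frac kr,\frac{k+1}r]$ interpolates linearly from $X_{(k+1)/r}$ (at $t=\frac kr$) to $X_{(k+2)/r}$ (at $t=\frac{k+1}r$). For $t\in[\frac kr,\frac{k+1}r)$,
$$|Z^r_t-X_t|\le|X_{(k+1)/r}-X_t|+|X_{(k+2)/r}-X_t| ,$$
and both sampling times lie in $(t,t+\frac2r]$. By right-continuity in probability, $Z^r_t\to X_t$ in probability for every $t$. Note that $Z^r$ looks into the future of $X$; this does no harm, since we only need its law to be that of some continuous process. Apply Proposition 1 to $Z^r$ with $T=r$, $\eta=1/r$. The resulting $\hat X^r$ lives on a space that carries $X$ too, and $|\hat X^r_t-X_t|\to0$ in probability for each $t$. Hence the f.d.d. of $\hat X^r$ converge weakly to those of $X$. $\square$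

**Definition (family of chains).** It consists of $h>0$, $N\ge1$ and real numbers $y^j_q$ ($1\le j\le K$, $-d\le q\le N-1$), *all pairwise distinct*. For $0\le n\le N$ let $a^j_n\in\mathbb R^d$ be the point with
$$a^j_{n,i(q)}=y^j_q,\qquad n-d\le q\le n-1 .$$
Since $i(n)=i(n-d)$, the point $a^j_{n+1}$ arises from $a_n^j$ by changing only coordinate $i(n)$, from $y^j_{n-d}$ to $y^j_n$.

For $d=2$: $a_0=(y_{-2},y_{-1})$, $a_1=(y_0,y_{-1})$, $a_2=(y_0,y_1)$. For $d=3$:
$$a_0=(y_{-3},y_{-2},y_{-1}),\quad a_1=(y_0,y_{-2},y_{-1}),\quad a_2=(y_0,y_1,y_{-1}),\quad a_3=(y_0,y_1,y_2).$$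
Every single coordinate of $a^j_n$ determines $j$, because all the numbers are distinct.

**Lemma 2.** Given a family of chains and $\alpha\in(0,1)$, there is $\sigma$ as in Theorem A(1) (if $d\ge2$), resp. as in Theorem A(2) (if $d\ge3$), such that for each $j$ the solution $X$ started at $a_0^j$ satisfies the following. There are an event $H$ with $\mathbb P(H)\ge1-\alpha$ and random variables $\Xi_0,\dots,\Xi_{N-1}\ge0$ with $\mathbb P(\Xi_n>x)\le1/x$ for $x>0$, such that on $H$, for every $t\in[0,(N-1)h]$, there is $n\in\{0,\dots,N-1\}\cap[\frac th-2,\frac th+1]$ with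
$$|X_t^{i(q)}-y_q^j|\le\alpha\ \ (n-d<q<n),\qquad |X^{i(n)}_t-y^j_n|\le\big(|y^j_n-y^j_{n-d}|+\alpha\big)\,\Xi_n. \tag{2}$$

In words: at time $t$ all coordinates but $i(n)$ are parked at their values, and coordinate $i(n)$ is in the middle of a move, controlled as in the steady-drift test.

**Step 2: Lemma 2 implies Proposition 1.** The purpose is to discretize $Z$ in time and in space, and to hide the discretized path in the starting point. Fix $\alpha\in(0,1)$. By path continuity choose $h\in(0,1)$ such that
$$m:=\sup\{|Z_s-Z_{s'}|:\ 0\le s,s'\le T+1,\ |s-s'|\le(d+2)h\}$$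
satisfies $\mathbb P(m>\alpha)\le\alpha$. Let $N=\lceil T/h\rceil+1$ and $V_q=Z^{i(q)}_{q^+h}$ for $-d\le q\le N-1$, where $q^+=\max(q,0)$. All these times are at most $(N-1)h\le T+h\le T+1$.

Choose $B$ with $\mathbb P(\max_q|V_q|>B)\le\alpha$. Where $\max_q|V_q|\le B$, round each $V_q$ down to a multiple of $\alpha/2$. This leaves finitely many vectors. Shift their entries by at most $\alpha/2$ so that all entries of all vectors become pairwise distinct. Call the resulting vectors $(y^j_q)_q$, $1\le j\le K$, let $V'$ be the vector obtained in this way, and set $V'=(y^1_q)_q$ where $\max_q|V_q|>B$. Then $\mathbb P(\max_q|V'_q-V_q|>\alpha)\le\alpha$. Let $J$ be the random index with $V'=(y_q^J)_q$.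

On a product space take a Brownian motion $W$ independent of $Z$, let $\mathcal F_t$ be the usual augmentation of $\sigma(J,W_s:s\le t)$, and let $\hat X$ be the solution with the $\sigma$ of Lemma 2 and $\hat X_0=a_0^J$. Since $J$ is independent of $W$, Lemma 2 applies conditionally on $J=j$, with $H$ and $\Xi_n$ defined separately on each event $\{J=j\}$; their probability bounds hold conditionally, hence also unconditionally.

Let $t\le T$, so $t\le(N-1)h$. Outside an event of probability at most $3\alpha$ we have $H$, $\max_q|V_q'-V_q|\le\alpha$, and $m\le\alpha$. Let $n$ be as in (2) and $n-d\le q\le n$. Then $\frac th-2-d\le q\le\frac th+1$, so $|q^+h-t|\le(d+2)h$ and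
$$|y_q^J-Z_t^{i(q)}|\le|V'_q-V_q|+m\le2\alpha .$$
For $n-d<q<n$ this gives $|\hat X^{i(q)}_t-Z^{i(q)}_t|\le3\alpha$. For the remaining coordinate, $i(n-d)=i(n)$ gives $|y^J_n-y^J_{n-d}|\le4\alpha$, so $|\hat X_t^{i(n)}-Z_t^{i(n)}|\le2\alpha+5\alpha\,\Xi_n$. At most $4$ integers lie in $[\frac th-2,\frac th+1]$. So outside a further event of probability at most $4\sqrt\alpha$, all the corresponding $\Xi_n$ are at most $\alpha^{-1/2}$. Altogether $\mathbb P(|\hat X_t-Z_t|>7\sqrt\alpha)\le3\alpha+4\sqrt\alpha\le7\sqrt\alpha$, uniformly in $t\le T$. Take $\alpha$ with $7\sqrt\alpha\le\eta$. $\square$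

It remains to prove Lemma 2. Fix $\varphi\in C^\infty(\mathbb R;[0,1])$, even, with $\varphi=1$ on $[-1,1]$ and $\varphi=0$ off $(-2,2)$. Let $\Delta>0$ be the smallest distance between two different numbers $y_q^j$, and put
$$b_R(r)=r\,\varphi(r/R),\qquad w=\min(\Delta/8,\alpha),\qquad A=1+\Delta+\max|y_q^j-y_{q'}^{j'}| .$$

## Moves driven by an external clock: Lemma 2 for $d\ge2$

Here $\sigma$ may depend on $t$. In slot $[nh,(n+1)h)$ we move coordinate $i(n)$ only, toward a target that is read off the other coordinates.

**Step 1: the coefficient.** Let $\vartheta\in C_c^\infty((0,1))$, $\vartheta\ge0$, $\int\vartheta^2=1$. For $t\in[nh,(n+1)h)$, $0\le n\le N-1$, let $\sigma(t,x)$ be the diagonal matrix whose only nonzero entry, in position $i(n)$, is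
$$\kappa\,\vartheta\big(\tfrac{t-nh}h\big)\sum_{l=1}^K b_R(x_{i(n)}-y_n^l)\prod_{k\ne i(n)}\varphi\Big(\frac{x_k-a^l_{n,k}}w\Big),$$
and $\sigma(t,\cdot)=0$ for $t\ge Nh$. The factor $\vartheta$ vanishes near the ends of each slot, so $\sigma$ is $C^\infty$ with compact support; in particular it is bounded and Lipschitz. The product is the label reader: it recognizes chain $l$.

**Step 2: a good event, for fixed $j$.** Start at $a^j_0$ and drop the superscript $j$. Let $D_n=X^{i(n)}-y_n$ and
$$M^n_t=\kappa\int_{nh\wedge t}^{(n+1)h\wedge t}\vartheta\big(\tfrac{s-nh}h\big)\varphi\big(D_n(s)/R\big)\,dW^{i(n)}_s,\qquad \Xi_n=\sup_te^{M^n_t-\langle M^n\rangle_t/2},$$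
$$G_n=\kappa\int_{nh}^{(n+1)h}\vartheta\big(\tfrac{s-nh}h\big)\,dW^{i(n)}_s\sim\mathcal N(0,\kappa^2h).$$
Put $R=2NA/\alpha$ and
$$H=\Big\{\Xi_n\le\tfrac{2N}\alpha\ \text{ and }\ e^{G_n-\kappa^2h/2}\le\tfrac wA\ \text{ for }0\le n\le N-1\Big\}.$$
By (1), $\mathbb P(\Xi_n>x)\le1/x$, so the first condition fails for some $n$ with probability at most $\alpha/2$. And $\mathbb P(e^{G_n-\kappa^2h/2}>w/A)\to0$ as $\kappa\to\infty$. So for $\kappa$ large, $\mathbb P(H)\ge1-\alpha$; the bound does not depend on $j$.

**Step 3: on $H$ the moves succeed.** We show by induction that on $H$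
$$|X^{i(q)}_{nh}-y_q|\le w\qquad(n-d\le q\le n-1). \tag{3}$$
For $n=0$, $X_0=a_0$. Suppose (3) holds for some $n\le N-1$. During $[nh,(n+1)h]$ the coordinates $k\ne i(n)$ are constant and within $w$ of $a_{n,k}$. So the product in $\sigma$ is $1$ for $l=j$. For $l\ne j$ it is $0$: since $d\ge2$ there is some $k\ne i(n)$, and $|X^k-a^l_{n,k}|\ge\Delta-w\ge7w$. Hence $dD_n=D_n\,dM^n$ on the slot and
$$D_n(t)=D_n(nh)\,e^{M^n_t-\langle M^n\rangle_t/2},\qquad |D_n(nh)|\le|y_{n-d}-y_n|+w\le A .$$
On $H$ this gives $|D_n|\le A\cdot2N/\alpha=R$, so the cutoff $\varphi(D_n/R)$ equals $1$ throughout the slot. Therefore $M^n=G_n$ and $\langle M^n\rangle=\kappa^2h$ at the end of the slot, and $|D_n((n+1)h)|\le A\cdot\frac wA=w$. This is (3) for $n+1$ and $q=n$; the other $q$ are unchanged.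

**Step 4: conclusion.** For $t\in[0,(N-1)h]$ take $n=\lfloor t/h\rfloor$. Step 3 gives $|X^{i(q)}_t-y_q|\le w\le\alpha$ for $n-d<q<n$ and $|X_t^{i(n)}-y_n|\le(|y_n-y_{n-d}|+w)\,\Xi_n$. This is (2). Lemma 2 is proved for $d\ge2$, and with it Theorem A(1). $\square$

## What breaks when the clock is removed

Now $\sigma$ may not depend on $t$. The sensible first attempt is to delete $\vartheta$ and let the position say which move is due, by adding all the terms $\kappa\,b_R(x_{i(n)}-y^l_n)\prod_{k\ne i(n)}\varphi((x_k-a_{n,k}^l)/w)$. The term for move $n$ lives on a tube around an axis-parallel line in direction $i(n)$. There are three difficulties.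

*Crossing tubes.* If $d=2$, a horizontal and a vertical strip always cross, so different moves and different chains interfere. For $d\ge3$ two lines in different directions still share a coordinate in which both are constrained, and the distinct numbers $y$ separate them. This is where $d\ge3$ enters. (We make no claim about homogeneous limits in $d=2$; they are not part of the conjecture.)

*The hand-over.* The term for move $n+1$ contains the factor $\varphi(D_n/w)$ with $D_n=x_{i(n)}-y_n$, which opens as soon as $|D_n|<2w$. Then coordinate $i(n+1)$ starts to leave its old value. Once it has moved by $2w$, the factor in the term for move $n$ vanishes, and $D_n$ is frozen. From then on move $n+1$ runs at the constant speed factor $\varphi(D_n/w)$, and nothing bounds this random number from below.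

*The schedule.* In the variable $s=\kappa^2t$, the logarithm of a moving distance is a Brownian motion with drift $-\frac12$. Its time to descend by $\ell$ has mean $2\ell$ and variance $8\ell$, as one reads off the Laplace transform $\lambda\mapsto\exp\big(\ell(\tfrac12-\sqrt{\tfrac14+2\lambda})\big)$. The relative spread $\sqrt{2/\ell}$ is not small if the threshold, hence $\ell$, is fixed, and the mean depends on the starting distance. So stage $n$ does not happen near time $nh$.

The last computation shows the cure for the schedule: use a tiny threshold $\delta$. With $L=\log(1/\delta)$ and speed $\kappa^2=2L/h$, descending from distance of order $1$ to $2\delta$ takes time close to $2L/\kappa^2=h$, with small relative error. The cure for the hand-over is to keep driving coordinate $i(n)$ during the *next* stage as well, at full speed. Then, a short while after move $n+1$ starts, $|D_n|$ is below $\delta$ and stays there, so that move $n+1$ also runs at full speed. In stage $n$, coordinate $i(n)$ moves, coordinate $i(n-1)$ settles, and the others are parked.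

## Disjoint tubes and the homogeneous coefficient ($d\ge3$)

For $0\le n\le N-1$ put
$$T_n^j=\{x:|x_k-a^j_{n,k}|\le2w\ \ \forall k\ne i(n)\},\qquad U_n^j=\{x:|x_k-a^j_{n,k}|\le3w\ \ \forall k\ne i(n)\}.$$
For $k\ne i(n)$ the number $a_{n,k}^j$ is the $y_q^j$ with $i(q)=k$, $n-d<q<n$. In the case $d=3$, $T_0$ is $\{x_2\approx y_{-2},x_3\approx y_{-1}\}$, $T_1$ is $\{x_1\approx y_0,x_3\approx y_{-1}\}$, and $T_2$ is $\{x_1\approx y_0,x_2\approx y_1\}$. Here $T_0$ and $T_1$ meet near $a_1$, while $T_0$ and $T_2$ are separated by $x_2$.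

**Lemma 3.** $U^j_n\cap U^l_m=\emptyset$ unless $j=l$ and $|n-m|\le1$.

*Proof.* It suffices to find $k\notin\{i(n),i(m)\}$ with $a^j_{n,k}\ne a^l_{m,k}$: these numbers then differ by at least $\Delta\ge8w>6w$. If $j\ne l$, any $k\notin\{i(n),i(m)\}$ works, and one exists since $d\ge3$. Let $j=l$ and, say, $n\ge m+2$.

If $i(n-1)\ne i(m)$, take $k=i(n-1)\ne i(n)$. Then $a_{n,k}=y_{n-1}$, while $a_{m,k}=y_q$ with $q\le m-1<n-1$.

If $i(n-1)=i(m)$, take $k=i(n-2)$. It differs from $i(n)$ because $d\ge3$, and from $i(n-1)=i(m)$. Then $a_{n,k}=y_{n-2}$, while $a_{m,k}=y_q$ with $q\le m-1<n-2$. $\square$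

**The coefficient.** Let $\chi^j_n\in C^\infty(\mathbb R^d;[0,1])$ have bounded derivatives of all orders, with $\chi^j_n=1$ on $T_n^j\cup T_{n+1}^j$ and $\chi^j_n=0$ off $U_n^j\cup U_{n+1}^j$; for $n=N-1$ use $T^j_{N-1}$ and $U^j_{N-1}$ only. To get one, convolve the indicator of the $\frac w2$-neighborhood of the first set with a mollifier supported in a ball of radius $\frac w4$. For $\delta\in(0,1)$, to be chosen small, put
$$L=\log(1/\delta),\qquad R=1/\delta,\qquad\kappa^2=2L/h,$$
$$\gamma_0^j=1,\qquad\gamma_n^j(x)=\varphi\Big(\frac{x_{i(n-1)}-y_{n-1}^j}\delta\Big)\quad(n\ge1),$$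
$$u_n^j(x)=\kappa\,b_R(x_{i(n)}-y_n^j)\,\gamma_n^j(x)\,\chi_n^j(x),\qquad \sigma=\mathrm{diag}(\sigma_1,\dots,\sigma_d),\quad\sigma_k=\sum_j\sum_{n:\,i(n)=k}u_n^j .$$
Each factor is bounded and $C^\infty$ with bounded derivatives, hence so is $\sigma$. The factor $\gamma_n$ is the trigger: move $n$ is off while $|D_{n-1}|\ge2\delta$ and fully on when $|D_{n-1}|\le\delta$. The factor $\chi_n$ keeps the drive of coordinate $i(n)$ on during stages $n$ and $n+1$.

**Lemma 4.** Let $x\in T_n^j$.

1. If $u_m^l(x)\ne0$, then $l=j$ and $n-2\le m\le n+1$.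
2. $\chi^j_n(x)=1$, and $\chi^j_{n-1}(x)=1$ if $n\ge1$.
3. $u^j_{n+1}(x)=0$ if $n+1\le N-1$ and $|x_{i(n)}-y_n^j|\ge2\delta$.

*Proof.* For (1): $u_m^l$ vanishes off $U_m^l\cup U_{m+1}^l$ (off $U^l_{N-1}$ if $m=N-1$), and $T_n^j\subset U_n^j$. By Lemma 3, $l=j$, and $|m-n|\le1$ or $|m+1-n|\le1$. Statements (2) and (3) hold by definition of $\chi$ and $\gamma_{n+1}$. $\square$

## Stages and their clocks

**Step 1: stopping times.** The purpose is to cut the path into stages that replace the slots. Fix $j$, start at $a_0^j$, drop the superscript $j$, and write $D_n=X^{i(n)}-y_n$. Let $\tau_0=0$,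
$$\tau_{n+1}=\inf\{t\ge\tau_n:|D_n(t)|\le2\delta\}\quad(0\le n\le N-1),\qquad\tau_n=\infty\quad(n>N).$$
Call $[\tau_n,\tau_{n+1})$, $n\le N-1$, *stage $n$*. The stages partition $[0,\tau_N)$. Let $\zeta_n=\inf\{t\ge\tau_n:X_t\notin T_n\}$, let $\zeta$ be the smallest $\zeta_n$, $0\le n\le N-1$, with $\zeta_n<\tau_{n+1}$ ($\zeta=\infty$ if there is none), and put
$$\zeta^*=\zeta\wedge\tau_N,\qquad\lambda_n=\tau_{n+d}\wedge\zeta^* .$$
All these are stopping times; for $\zeta$ note that $\{\zeta_n<\tau_{n+1}\}\in\mathcal F_{\zeta_n}$. If $t<\zeta^*$ is in stage $n$, then $X_t\in T_n$, since otherwise $\zeta\le\zeta_n\le t$.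

**Step 2: only one term drives each coordinate.** This is needed so that $D_n$ solves a linear equation.

**Lemma 5.** Let $0\le n\le N-1$. For $\tau_n\le t<\lambda_n$ we have $\sigma_{i(n)}(X_t)=u_n(X_t)$. If moreover $n\le d-1$, then $X_t^{i(n)}=y_{n-d}$ for all finite $t\le\tau_n\wedge\zeta^*$. Finally, if $N\le n\le d-1$, then $X_t^{i(n)}=y_{n-d}$ for all finite $t\le\zeta^*$.

*Proof.* Let $\tau_n\le t<\lambda_n$, and let $m$ be the stage of $t$; then $n\le m\le n+d-1$ and $X_t\in T_m$. By Lemma 4(1), $\sigma_{i(n)}(X_t)$ is the sum of the $u_q(X_t)$ over $q\in\{m-2,\dots,m+1\}$ with $q\equiv n\pmod d$. Since $n-2\le q\le n+d$ and $d\ge3$, $q\in\{n,n+d\}$. If $q=n+d$, then $q=m+1$, and $u_{m+1}(X_t)=0$ by Lemma 4(3), because $|D_m(t)|>2\delta$ in stage $m$. So only $q=n$ can contribute. If $n$ is not among the indices $m-2,\dots,m+1$, then $u_n(X_t)=0$ as well, by Lemma 4(1).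

For the second statement let $t<\tau_n\wedge\zeta^*$; its stage is some $m<n\le d-1$. The possible indices satisfy $q\equiv n$ and $0\le q\le m+1\le n\le d-1$, so $q=n=m+1$, and this term vanishes as before. Hence $\sigma_{i(n)}(X_t)=0$ for all $t<\tau_n\wedge\zeta^*$, and $X^{i(n)}$ stays at $a_{0,i(n)}=y_{n-d}$ up to and including $\tau_n\wedge\zeta^*$, by continuity. If $N\le n\le d-1$, there is no index $q\in\{0,\dots,N-1\}$ with $q\equiv n$ at all, so $\sigma_{i(n)}=0$ identically. $\square$

**Step 3: exponential formula.** For $0\le n\le N-1$ let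
$$M_t^n=\kappa\int_0^t1_{[\tau_n,\lambda_n)}(s)\,\varphi(D_n(s)/R)\,\gamma_n(X_s)\,\chi_n(X_s)\,dW_s^{i(n)},\qquad c_n(t)=\langle M^n\rangle_t,\qquad\Xi_n=\sup_te^{M^n_t-c_n(t)/2}.$$
By Lemma 5, $dD_n=D_n\,dM^n$ on $[\tau_n,\lambda_n)$. Hence on $\{\tau_n\le\zeta^*,\ \tau_n<\infty\}$
$$D_n(t)=D_n(\tau_n)\exp\big(M^n_t-\tfrac12c_n(t)\big),\qquad\tau_n\le t\le\lambda_n,\ t<\infty, \tag{4}$$
and $\mathbb P(\Xi_n>x)\le1/x$ by (1). We call $c_n$ the clock of move $n$. It runs at rate at most $\kappa^2$.

**Step 4: the good event.** The purpose is to make the random part in (4) negligible against the drift, simultaneously for all times. Let $\varepsilon=\frac1{100N}$ and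
$$H=\big\{|M^n_t|\le\varepsilon(L+c_n(t))\ \text{ for all }t\ge0,\ 0\le n\le N-1\big\}.$$
Apply (1) to the local martingales $\pm2\varepsilon M^n$, whose bracket is $4\varepsilon^2c_n$. If $\pm M_t^n>\varepsilon(L+c_n(t))$ for some $t$, then $\exp(\pm2\varepsilon M^n_t-2\varepsilon^2c_n(t))>e^{2\varepsilon^2L}$. So
$$\mathbb P(H^c)\le2N\,e^{-2\varepsilon^2L}=2N\,\delta^{2\varepsilon^2}.$$
Let $C_0=\max\{|\log r|:\Delta/2\le r\le A\}$. Choose $\delta$ so small that
$$2N\delta^{2\varepsilon^2}\le\alpha,\qquad C_0+\log2\le\varepsilon L,\qquad\sqrt\delta\le w,\qquad2\delta\le w .$$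
None of these conditions depends on $j$. In particular $\mathbb P(H)\ge1-\alpha$.

**Step 5: what a clock reading says about the distance.**

**Lemma 6.** On $H$, suppose $\tau_n\le\zeta^*$, $\tau_n<\infty$, and
$$\Delta/2\le|D_n(\tau_n)|\le A. \tag{5}$$
Then for $\tau_n\le t\le\lambda_n$, $t<\infty$, with $c=c_n(t)$:

- (i) $|D_n(t)|<R$, so $\varphi(D_n(t)/R)=1$.
- (ii) If $|D_n(t)|\ge2\delta$, then $c\le2L(1+5\varepsilon)$.
- (iii) If $|D_n(t)|=2\delta$, then $c\ge2L(1-4\varepsilon)$.
- (iv) If $c\ge2L(1+10\varepsilon)$, then $|D_n(t)|\le\delta$.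
- (v) If $c\ge2L(1-4\varepsilon)$, then $|D_n(t)|\le\sqrt\delta\le w$.

*Proof.* By (4), (5) and the definition of $H$, $\big|\log|D_n(t)|+\frac12c\big|\le C_0+\varepsilon(L+c)$. In particular
$$\log|D_n(t)|\le2\varepsilon L-(\tfrac12-\varepsilon)c. \tag{6}$$

(i) The right side of (6) is at most $2\varepsilon L<L=\log R$.

(ii) From $\log2-L\le\log|D_n(t)|\le C_0+\varepsilon L-(\frac12-\varepsilon)c$ we get $(\frac12-\varepsilon)c\le L+\varepsilon L+C_0\le L(1+2\varepsilon)$. So $c\le2L\frac{1+2\varepsilon}{1-2\varepsilon}\le2L(1+5\varepsilon)$, because $(1+5\varepsilon)(1-2\varepsilon)=1+3\varepsilon-10\varepsilon^2\ge1+2\varepsilon$ for $\varepsilon\le\frac1{10}$.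

(iii) From $\log2-L=\log|D_n(t)|\ge-C_0-\varepsilon L-(\frac12+\varepsilon)c$ we get $(\frac12+\varepsilon)c\ge L-\varepsilon L-C_0-\log2\ge L(1-2\varepsilon)$. So $c\ge2L\frac{1-2\varepsilon}{1+2\varepsilon}\ge2L(1-4\varepsilon)$, because $(1-4\varepsilon)(1+2\varepsilon)\le1-2\varepsilon$.

(iv) By (6), $\log|D_n(t)|\le2\varepsilon L-L(1-2\varepsilon)(1+10\varepsilon)=-L(1+6\varepsilon-20\varepsilon^2)\le-L$.

(v) By (6), $\log|D_n(t)|\le2\varepsilon L-L(1-2\varepsilon)(1-4\varepsilon)\le2\varepsilon L-L(1-6\varepsilon)=-L(1-8\varepsilon)\le-L/2$, since $\varepsilon\le\frac1{16}$. $\square$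

**Step 6: the induction over stages.** Now we show that on $H$ the process runs through the stages on schedule and never leaves the tubes.

**Lemma 7.** On $H$, for each $0\le n\le N$:

- (a) $\tau_n<\infty$, $\zeta\ge\tau_n$, $nh(1-4\varepsilon)\le\tau_n\le nh(1+19\varepsilon)$, and (5) holds for all indices $<n$;
- (b) $|X^k_{\tau_n}-a_{n,k}|\le w$ for all $k$;
- (c) $c_{n-1}(\tau_n)\ge2L(1-4\varepsilon)$ if $n\ge1$, and $c_q(\tau_n)\ge2L(1+10\varepsilon)$ for $0\le q\le n-2$.

*Proof.* For $n=0$ everything is clear. Assume the statement for some $n\le N-1$. Then $\tau_n\le\zeta^*$.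

*Start of the stage.* We check (5) for $n$. Since $a_{n,i(n)}=y_{n-d}$, (b) gives $|X^{i(n)}_{\tau_n}-y_{n-d}|\le w$. So $|D_n(\tau_n)|\ge\Delta-w\ge\Delta/2>2\delta$, and $|D_n(\tau_n)|\le|y_n-y_{n-d}|+w\le A$. Hence (5) holds for $n$, and $\tau_{n+1}>\tau_n$.

*Staying in the tube.* We show that the coordinates other than $i(n)$ stay put, and that $\zeta\ge\tau_{n+1}$. Let $t<\infty$, $t\in[\tau_n,\zeta\wedge\tau_{n+1}]$; note $\zeta\wedge\tau_{n+1}\le\zeta^*$. Let $k\ne i(n)$, so $k=i(q)$ with $n-d<q<n$, and $a_{n,k}=y_q$.

If $q<0$, then $q+d\in[n+1,d-1]$ and $t\le\tau_{n+1}\wedge\zeta^*\le\tau_{q+d}\wedge\zeta^*$. Lemma 5 with index $q+d$ (its last statement if $q+d\ge N$) gives $X^k_t=y_q$.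

If $q\ge0$, then $q+d\ge n+1$, so $\tau_q\le t\le\lambda_q$. By (c) and monotonicity of the clock, $c_q(t)\ge2L(1-4\varepsilon)$; and (5) holds for $q$ by (a). So $|X_t^k-y_q|\le w$ by Lemma 6(v).

Thus $|X^k_t-a_{n,k}|\le w$ for all $k\ne i(n)$, up to and including time $\zeta\wedge\tau_{n+1}$ when it is finite. Suppose $\zeta<\tau_{n+1}$. Now $\zeta=\zeta_m$ for some $m$ with $\tau_m\le\zeta_m<\tau_{m+1}$, and $\tau_n\le\zeta<\tau_{n+1}$; as stages are disjoint, $m=n$. By definition of $\zeta_n$ there are times $s\downarrow\zeta_n$ (possibly $s=\zeta_n$) with $X_s\notin T_n$, so by continuity $|X^k_\zeta-a_{n,k}|\ge2w$ for some $k\ne i(n)$. This is a contradiction. So $\zeta\ge\tau_{n+1}$.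

*The settling clock $c_{n-1}$.* Let $\tau_n\le t<\tau_{n+1}$. Then $t<\zeta^*$ and $X_t\in T_n$, so by Lemma 4(2) $\chi_n(X_t)=1$, and $\chi_{n-1}(X_t)=1$ if $n\ge1$. Let $n\ge1$. We have $t<\lambda_{n-1}$, since $\tau_{n-1+d}\ge\tau_{n+1}$, and $\varphi(D_{n-1}(t)/R)=1$ by Lemma 6(i). Also $\gamma_{n-1}(X_t)=1$. For $n=1$ this is $\gamma_0=1$. For $n\ge2$, $\gamma_{n-1}(X_t)=\varphi(D_{n-2}(t)/\delta)$; since $d\ge3$, $t\le\tau_{n+1}\le\tau_{n-2+d}$, so $t\le\lambda_{n-2}$, and (c) with Lemma 6(iv) gives $|D_{n-2}(t)|\le\delta$. Hence $c_{n-1}$ runs at full rate $\kappa^2$ during stage $n$: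
$$c_{n-1}(t)=c_{n-1}(\tau_n)+\kappa^2(t-\tau_n),\qquad\tau_n\le t\le\tau_{n+1},\ t<\infty. \tag{7}$$

*The moving clock $c_n$.* During stage $n$ we have $t<\lambda_n$, $\chi_n(X_t)=1$ and $\varphi(D_n(t)/R)=1$ by Lemma 6(i). So $c_n'(t)=\kappa^2\gamma_n(X_t)^2\le\kappa^2$. If $n=0$, then $\gamma_0=1$. If $n\ge1$, then $\gamma_n(X_t)=\varphi(D_{n-1}(t)/\delta)$, which by Lemma 6(iv) is $1$ once $c_{n-1}(t)\ge2L(1+10\varepsilon)$. By (7) and (c) this holds as soon as $\kappa^2(t-\tau_n)\ge28\varepsilon L$. Since $c_n(\tau_n)=0$, for $\tau_n\le t\le\tau_{n+1}$, $t<\infty$,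
$$\kappa^2(t-\tau_n)-28\varepsilon L\le c_n(t)\le\kappa^2(t-\tau_n). \tag{8}$$

*Length of the stage.* For $\tau_n\le t<\tau_{n+1}$ we have $|D_n(t)|>2\delta$, so $c_n(t)\le2L(1+5\varepsilon)$ by Lemma 6(ii), and (8) gives $\kappa^2(t-\tau_n)\le2L(1+19\varepsilon)$. As $\kappa^2=2L/h$, we get $\tau_{n+1}-\tau_n\le h(1+19\varepsilon)<\infty$. By continuity $|D_n(\tau_{n+1})|=2\delta$, and $\tau_{n+1}\le\lambda_n$, so Lemma 6(iii) gives $c_n(\tau_{n+1})\ge2L(1-4\varepsilon)$. With (8), $\tau_{n+1}-\tau_n\ge h(1-4\varepsilon)$. This completes (a) for $n+1$.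

*Clocks and position at $\tau_{n+1}$.* We have just seen $c_n(\tau_{n+1})\ge2L(1-4\varepsilon)$. For $n\ge1$, (7) and (c) give $c_{n-1}(\tau_{n+1})\ge2L(1-4\varepsilon)+2L(1-4\varepsilon)\ge2L(1+10\varepsilon)$, because $\varepsilon\le\frac1{18}$. The bounds for $q\le n-2$ persist by monotonicity. This is (c) for $n+1$. For (b): if $k\ne i(n)$, then $a_{n+1,k}=a_{n,k}$ and the bound was shown under "Staying in the tube". For $k=i(n)$, $|X^{i(n)}_{\tau_{n+1}}-y_n|=2\delta\le w$. $\square$

**Step 7: conclusion of Lemma 2 for $d\ge3$.** On $H$, $|\tau_n-nh|\le19n\varepsilon h\le h/5$ for $n\le N$. If $t\in[0,(N-1)h]$, then $t<\tau_N$, so $t$ lies in some stage $n\le N-1$, and $nh-\frac h5\le t<(n+1)h+\frac h5$. Hence $n\in[\frac th-2,\frac th+1]$. By "Staying in the tube", $|X_t^{i(q)}-y_q|\le w\le\alpha$ for $n-d<q<n$. By (4) and $|D_n(\tau_n)|\le|y_n-y_{n-d}|+w$, we have $|X^{i(n)}_t-y_n|\le(|y_n-y_{n-d}|+\alpha)\,\Xi_n$. This is (2). Lemma 2, and with it Proposition 1 and Theorem A, is proved. $\square$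

Nothing was assumed of the target beyond right-continuity in probability: it need not be integrable, a martingale, or Markov. Its randomness is encoded in the finitely-valued, hence integrable, starting points $X_0^r$, which converge in law to $X_0$.

## Exactly which processes are limits

Proposition 1 approximates any continuous process. This gives a classification.

**Theorem B.** Let $d\ge2$ and let $X=(X_t)_{t\ge0}$ be any $\mathbb R^d$-valued process. The following are equivalent.

1. $X$ is a limit of martingale diffusions.
2. $X$ is a limit of processes with continuous paths.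
3. $X$ is a limit of martingale diffusions with diagonal $\sigma_r\in C^\infty(\mathbb R_+\times\mathbb R^d)$, bounded with bounded derivatives of all orders, and $\sigma_r\ge\rho_rI$ for constants $\rho_r>0$ (uniformly elliptic).

If $d\ge3$, these are also equivalent to (1) and (3) with $\sigma_r$ independent of $t$.

*Proof.* (3)⇒(1)⇒(2) is trivial, also in the homogeneous version. For (2)⇒(3) let continuous $Z^r\to X$ in f.d.d.

**Step 1: approximate $Z^r$.** Proposition 1 with $T=r$, $\eta=1/r$ gives $\hat X^r$ (homogeneous if $d\ge3$), on a space that carries $Z^r$, with $\sup_{t\le r}\mathbb P(|\hat X^r_t-Z_t^r|>\frac1r)\le\frac1r$. By construction its coefficient $\sigma$ is diagonal and $C^\infty$, bounded with bounded derivatives. Let $k_0$ be a common Lipschitz constant in $x$ of its diagonal entries $\sigma_k$.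

**Step 2: add a little noise.** On a further extension let $W'$ be a $d$-dimensional Brownian motion independent of everything else, let $\rho>0$, and let
$$dY=\sigma(t,Y)\,dW+\rho\,dW',\qquad Y_0=\hat X_0^r .$$
Let $g(t)=\mathbb E\sup_{s\le t}|Y_s-\hat X_s^r|^2$, which is finite since $\sigma$ is bounded. Doob's inequality in each coordinate, summed over the $d$ coordinates, gives for $t\le r$
$$g(t)\le8d\,k_0^2\int_0^tg(s)\,ds+8d\,\rho^2r ,$$
so $g(r)\le C_r\rho^2$ with $C_r=8dr\,e^{8dk_0^2r}$, by Gronwall. For $\rho=\rho_r$ small, $\sup_{t\le r}\mathbb P(|Y_t-Z_t^r|>\frac2r)\le\frac2r$. By Slutsky's lemma, $Y=Y^r\to X$ in f.d.d.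

**Step 3: rewrite $Y$ with an elliptic diagonal coefficient.** Put $\tilde\sigma=\mathrm{diag}\big(\sqrt{\sigma_k^2+\rho^2}\big)$ and
$$\tilde W^k_t=\int_0^t\frac{\sigma_k(s,Y_s)\,dW^k_s+\rho\,dW'^k_s}{\sqrt{\sigma_k(s,Y_s)^2+\rho^2}} .$$
These are continuous local martingales with $\langle\tilde W^k,\tilde W^l\rangle_t=t\,1_{\{k=l\}}$, so $\tilde W$ is a Brownian motion by Lévy's characterization, and $dY=\tilde\sigma(t,Y)\,d\tilde W$. The square root is smooth on $[\rho^2,\infty)$ and $\sigma_k$ is bounded, so $\tilde\sigma$ is $C^\infty$, bounded with bounded derivatives, and $\tilde\sigma\ge\rho I$. It does not depend on $t$ if $\sigma$ does not. Since $Y_0$ is bounded, $Y$ is a martingale diffusion of the required kind. $\square$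

So, beyond path continuity of the approximants, being a (smooth, elliptic, and for $d\ge3$ homogeneous) martingale diffusion imposes no restriction on the limits.

A function is of *Baire class one* if it is a pointwise limit of continuous functions. For example, $1_{(0,\infty)}(t)=\lim_n\min(nt,1)$ on $\mathbb R_+$. By Baire's classical theorem, a Baire class one function on $\mathbb R_+$ has points of continuity.

**Corollary C.** Let $d\ge2$; for $d\ge3$ the approximants may be taken homogeneous.

1. Every process that is right-continuous in probability, and every process that is left-continuous in probability, is a limit of martingale diffusions.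
2. A deterministic process $X_t=f(t)$ is a limit of martingale diffusions if and only if $f$ is of Baire class one.
3. If $X$ is a limit, then $(t_1,\dots,t_k)\mapsto\mathbb E F(X_{t_1},\dots,X_{t_k})$ is of Baire class one for each bounded continuous $F$. So some path regularity is needed: $X_t=1_{\mathbb Q}(t)\,e_1$ is not a limit.

*Proof.* (1) The right-continuous case is Theorem A. In the left-continuous case let $Z^r$ interpolate linearly on $[\frac kr,\frac{k+1}r]$ from $X_{(k-1)^+/r}$ to $X_{k/r}$. This is continuous, and for $t\in[\frac kr,\frac{k+1}r)$ both sampling times lie in $[t-\frac2r,t]$. So $Z^r_t\to X_t$ in probability, and Theorem B applies.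

(2) If $f$ is a pointwise limit of continuous functions $f_n$, apply Theorem B to the deterministic continuous processes $f_n$. Conversely, let martingale diffusions $X^n$ converge to $f$. For each coordinate $k$, $g_n(t)=\mathbb E\arctan X_t^{n,k}$ lies in $(-\frac\pi2,\frac\pi2)$, is continuous in $t$ by dominated convergence, and converges to $\arctan f_k(t)$. So the continuous functions $\tan g_n$ converge pointwise to $f_k$.

(3) For continuous processes $X^n$ the expectations are continuous in $(t_1,\dots,t_k)$ by dominated convergence, and they converge pointwise, also for tuples with repeated times, by continuous mapping. For $X_t=1_{\mathbb Q}(t)e_1$ take $k=1$ and $F(x)=\min(\max(x_1,0),1)$. Then $\mathbb EF(X_t)=1_{\mathbb Q}(t)$, which has no point of continuity and so is not of Baire class one. $\square$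

The condition $d>1$ cannot be dropped. The process $\xi(1-t)$ of the third test is continuous but not Markov, so by the one-dimensional background result it is not a limit of one-dimensional martingale diffusions. By Theorem A, $(\xi(1-t),0)$ is a limit of two-dimensional ones, and its analogue in $d\ge3$ is a limit of homogeneous ones.
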